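# Splitting a grid: integral and fractional sequential covers

## 1. The splitting game on $[m]^R$

Fix integers $M,R\ge 1$ and a multiple $m$ of $M$, and let $X=[m]^R$, where $[m]=\{1,\dots,m\}$. A *line* in direction $i$ is the set of all points of $X$ that agree in every coordinate except the $i$-th; it has $m$ points.

**Definition (admissible set).** A nonempty set $G\subset X$ is *admissible* if it can be partitioned into $M$-element sets, each contained in a line.

For example, let $R=2$, $m=4$, $M=2$. The set $\{(1,1),(2,1),(2,2),(2,3)\}$ is admissible: split it into $\{(1,1),(2,1)\}$, which lies on a line in direction 1, and $\{(2,2),(2,3)\}$, which lies on a line in direction 2. The set $\{(1,1),(2,2)\}$ is not admissible, and no set of odd size is. The whole grid $X$ is always admissible, because $M$ divides $m$: cut every line in direction 1 into $M$-element sets.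

**Definition (box).** A *box* is a set $K=\prod_{i=1}^R A_i\subset X$ together with a nonempty *active set* $\mathrm{Act}\subset[R]$, such that $A_i$ is a singleton for $i\notin\mathrm{Act}$ (coordinate $i$ is *fixed*), and all $A_i$ with $i\in\mathrm{Act}$ have the same size, the *side* of $K$. We use only boxes whose side is divisible by $M$. They are admissible: cut $K$ along the lines in one active direction.

Now play a game in rounds. In each round every point $x\in X$ receives a real label $f_x$, and then a sign $\pm1$ is announced. The label in a round depends only on the signs announced earlier. Fix a number $\Lambda>0$, a number $H$ of moves, and for each admissible $K$ let $\Pi(K)$ be the finite set of partitions of $K$ into admissible sets (it contains $\{K\}$), the parts of each partition being numbered once and for all. Choose $q$ with $2^q\ge|\Pi(K)|$ and $2^q\ge|K|$ for all admissible $K$.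

*Preliminary rounds.* There are $Rm$ of them, numbered $t=(i-1)m+s$ with $i\in[R]$, $s\in[m]$. In round $(i-1)m+s$ the label of $x$ is $\mathbf 1[x_i=s]$. So over the $i$-th block of $m$ rounds, $x$ displays the unit vector $e_{x_i}\in\mathbb R^m$. The signs have no influence here.

*Moves.* Then come $H$ moves. There is always an admissible *current set*, initially $X$. A move with current set $K$ has three parts:

1. $q$ silent rounds, in which all labels are $0$. Their $q$ signs select a partition $\pi=\{G_1,\dots,G_l\}\in\Pi(K)$ through a fixed surjection $\{\pm1\}^q\to\Pi(K)$.
2. One *separation round*: the label of $x$ is $\Lambda j$ if $x\in G_j$, and $0$ if $x\notin K$.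
3. $q$ silent rounds, again with labels $0$. Their signs select $j\in[l]$ through a fixed surjection $\{\pm1\}^q\to[l]$ (possible since $l\le|K|\le 2^q$). The new current set is $G_j$.

The total number of rounds is $T=Rm+H(2q+1)$. Points that have dropped out of the current set get label $0$ forever.

The game serves two purposes at once. First, whatever the signs do, a point $x$ is always accompanied by $M-1$ other points on a common line that have received the same labels as $x$ after the preliminary rounds: admissibility is built to guarantee this. Second, suppose someone prepares in advance a list of $\kappa|X|/M$ strategies for predicting the labels. Each strategy effectively writes down a word in the preliminary rounds, before it knows how the grid will be split, and the splits can then be steered to a place where all the words are wrong in many coordinates. The first fact makes a fractional covering number small, and the second makes an integral covering number large. Let us define these numbers.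

## 2. Sequential covers, fractional covers, and three theorems

Let $\mathcal Z$ be a set. A *$\mathcal Z$-valued binary tree of depth $T$* is a sequence $\boldsymbol z=(\boldsymbol z_1,\dots,\boldsymbol z_T)$ of maps $\boldsymbol z_t:\{\pm1\}^{t-1}\to\mathcal Z$. For a path $\epsilon\in\{\pm1\}^T$ write $\boldsymbol z_t(\epsilon)=\boldsymbol z_t(\epsilon_1,\dots,\epsilon_{t-1})$ and $\boldsymbol z(\epsilon)=(\boldsymbol z_1(\epsilon),\dots,\boldsymbol z_T(\epsilon))$. Real-valued trees $\boldsymbol v$ are defined in the same way; such a tree is given by its $2^T-1$ node labels, so the space of real-valued trees is $\mathbb R^{2^T-1}$, with its Borel $\sigma$-algebra. For $f:\mathcal Z\to\mathbb R$, $\|\boldsymbol v(\epsilon)-f(\boldsymbol z(\epsilon))\|$ is the Euclidean norm in $\mathbb R^T$ of $(\boldsymbol v_t(\epsilon)-f(\boldsymbol z_t(\epsilon)))_{t=1}^T$. Let $\mathcal F\subset\mathbb R^{\mathcal Z}$ and $\delta>0$, put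
$$\lambda=\sqrt T\,\delta ,$$
and let $\inf\emptyset=\infty$. For fixed $f,\epsilon$ the set of $\boldsymbol v$ with $\|\boldsymbol v(\epsilon)-f(\boldsymbol z(\epsilon))\|\le\lambda$ is closed, hence Borel.

**Definition (sequential cover).** A set $V$ of real-valued trees of depth $T$ is a *sequential $\delta$-cover* of $\mathcal F$ on $\boldsymbol z$ if for every $f\in\mathcal F$ and every $\epsilon\in\{\pm1\}^T$ there is $\boldsymbol v\in V$ with $\|\boldsymbol v(\epsilon)-f(\boldsymbol z(\epsilon))\|^2\le T\delta^2$. The number $N(\mathcal F,\delta,\boldsymbol z)$ is the infimum of $|V|$ over finite sequential $\delta$-covers.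

The tree $\boldsymbol v$ may depend on the path $\epsilon$ as well as on $f$. But $\boldsymbol v_t(\epsilon)$ may look only at $\epsilon_1,\dots,\epsilon_{t-1}$.

**Definition (fractional cover).** A Borel probability measure $\mu$ on real-valued trees is a *fractional covering* of $\mathcal F$ on $\boldsymbol z$ at scale $\delta$ of size $\gamma$ if for all $f\in\mathcal F$, $\epsilon\in\{\pm1\}^T$,
$$\mu\bigl(\{\boldsymbol v:\|\boldsymbol v(\epsilon)-f(\boldsymbol z(\epsilon))\|^2\le T\delta^2\}\bigr)\ge\frac1\gamma .$$
The number $N'(\mathcal F,\delta,\boldsymbol z)$ is the infimum of the $\gamma>0$ for which one exists.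

Here is a small example with $N'<N$. Let $T=2$, let $\boldsymbol z_1=a$ and $\boldsymbol z_2=b$ be constant, and let $\mathcal F$ consist of three functions for which the vectors $(f(a),f(b))$ are the vertices of an equilateral triangle of side $2$. Take $\delta=1/\sqrt2$, so $\lambda=1$. The circumradius $2/\sqrt3$ exceeds $1$, so no point is within $1$ of all three vertices and a single tree is not a cover. The midpoint of each side is within $1$ of two vertices, so two trees suffice, and $N=2$. The uniform measure on the three midpoints gives each vertex measure $2/3$, so $N'\le 3/2$. Conversely, on a fixed path each $\boldsymbol v$ is within $1$ of at most two vertices, so the three measures sum to at most $2$ and one of them is at most $2/3$. Thus $N'=3/2$.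

Always $N'\le N$: if $V$ is a nonempty finite $\delta$-cover, the uniform measure on $V$ is a fractional covering of size $|V|$ (and if $\mathcal F=\emptyset$ then both numbers are $0$). Also $N$ is nonincreasing in the scale. In the *classical case*, where each $\boldsymbol z_t$ does not depend on $\epsilon$, one has
$$N(\mathcal F,2\delta,\boldsymbol z)\le N'(\mathcal F,\delta,\boldsymbol z)\le N(\mathcal F,\delta,\boldsymbol z). \tag{1}$$
Adam Block, Yuval Dagan, and Sasha Rakhlin, in "Majorizing Measures, Sequential Complexities, and Online Learning", arXiv:2102.01729 (2021), raise the question whether such a result holds in the sequential case. Formalized: is there an absolute constant $c\ge1$ with $N(\mathcal F,c\delta,\boldsymbol z)\le N'(\mathcal F,\delta,\boldsymbol z)$ for all $\mathcal Z$, $\mathcal F$, all depths, all $\boldsymbol z$ and all $\delta>0$? The answer is no, even with a constant factor of slack in the size.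

**Theorem A.** For all $c\ge1$ and $\kappa\ge1$ there are a finite set $\mathcal Z$, a finite $\mathcal F\subset\mathbb R^{\mathcal Z}$, a depth $T$, a $\mathcal Z$-valued tree $\boldsymbol z$ of depth $T$ and $\delta>0$ with
$$N(\mathcal F,c\delta,\boldsymbol z)>\kappa\,N'(\mathcal F,\delta,\boldsymbol z).$$

The case $\kappa=1$ answers the question. Two positive results complement it.

**Theorem B.** Let $\mathcal F\ne\emptyset$, $N'(\mathcal F,\delta,\boldsymbol z)<\infty$ and $k=\lfloor N'(\mathcal F,\delta,\boldsymbol z)\rfloor$. Then $N(\mathcal F,\sqrt k\,(6k-2)\,\delta,\boldsymbol z)\le k\le N'(\mathcal F,\delta,\boldsymbol z)$.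

**Theorem C.** If $\mathcal F\ne\emptyset$ and $N'=N'(\mathcal F,\delta,\boldsymbol z)<\infty$, then for depth $T$: $N(\mathcal F,3\delta,\boldsymbol z)\le1+N'\ln(2^{T-1}N')$.

So a scale constant depending only on $\lfloor N'\rfloor$ suffices for $N\le N'$, and by Theorem A with $\kappa=1$ such constants cannot stay bounded as $N'$ varies. By Theorem C, at scale $3\delta$ the multiplicative loss is at most about $T\ln2+\ln N'$.

## 3. Packing along one path, and a depth-two tree where it is too small

The proof of (1) is a packing argument. Let $\boldsymbol z$ be constant in $\epsilon$, so $f(\boldsymbol z)\in\mathbb R^T$ is a fixed vector. We may assume $\mathcal F\neq\emptyset$ and $N'<\infty$. Let $\mu$ be a fractional covering of size $\gamma$. If $f_1,\dots,f_p$ have vectors at pairwise distance greater than $2\lambda$, then on any one path the events "$\boldsymbol v$ is within $\lambda$ of $f_i$" are disjoint and each has measure at least $1/\gamma$, so $p\le\gamma$. Take a maximal such family. Every $f\in\mathcal F$ is within $2\lambda$ of some $f_i$, so the $p$ trees $f_i(\boldsymbol z)$ form a $2\delta$-cover, and $N(\mathcal F,2\delta,\boldsymbol z)\le p\le\gamma$. Let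 $\gamma\downarrow N'$.

For a general tree $\boldsymbol z$ the first half survives: along each path, a family with pairwise distances greater than $2\lambda$ has at most $\gamma$ members. The second half does not. The maximal families along different paths are different, and a covering tree must serve many paths at once without knowing which one it is on. This already matters at depth two.

**Example.** Let $T=2$, and let all three nodes carry different elements of $\mathcal Z$. Let $L>2\sqrt2\,c\,\delta$, and consider four functions:

| | root | node $(+1)$ | node $(-1)$ |
|---|---|---|---|
| $f_{a0}$ | $0$ | $0$ | $0$ |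
| $f_{a1}$ | $0$ | $L$ | $0$ |
| $f_{b0}$ | $L$ | $0$ | $0$ |
| $f_{b1}$ | $L$ | $0$ | $L$ |

On either path type only three distinct vectors occur: $(0,0),(0,L),(L,0)$ if $\epsilon_1=+1$, and $(0,0),(L,0),(L,L)$ if $\epsilon_1=-1$. So every packing along a path has at most $3$ elements. But $N(\mathcal F,c\delta,\boldsymbol z)=4$. Indeed, $c\lambda=\sqrt2\,c\delta<L/2$, so a tree within $c\lambda$ of a function on a path has a root label within $c\lambda$ of $0$ or of $L$, not both. Two trees of the first kind are needed to cover $f_{a0}$ and $f_{a1}$ when $\epsilon_1=+1$, and two of the second kind to cover $f_{b0}$ and $f_{b1}$ when $\epsilon_1=-1$. So $N\ge4$, and $|\mathcal F|=4$ gives equality.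

In this example $N'$ is also $4$: the four events just used are pairwise disjoint, so $4/\gamma\le1$. The right count for cleanly separated functions is a sum over groups of a maximum over signs, and $N'$ respects it; Section 9 proves this in general and derives Theorem B from it. To defeat $N'$ one needs something that is not clean: many functions that are close to one another in overlapping ways. In the game, the moves are clean ($\Lambda$ is large), and the overlapping closeness sits in the preliminary rounds.

## 4. The class of the game and the bound $N'\le|X|/M$

We turn the game into a class and a tree, and bound $N'$. This works for all parameters $M\mid m$, $R$, $H$, $\Lambda$.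

Let $\mathcal Z=\bigcup_{t<T}\{\pm1\}^t$ and $\boldsymbol z_t(\epsilon)=(\epsilon_1,\dots,\epsilon_{t-1})$. A function on $\mathcal Z$ is then an arbitrary labelling of the nodes. The label of $x$ in round $t$ of the game depends only on $\epsilon_1,\dots,\epsilon_{t-1}$: the partition $\pi$ is known before the separation round, and $j$ before the next move. So the labels define a function $f_x:\mathcal Z\to\mathbb R$. Let $\mathcal F=\{f_x:x\in X\}$ and $\delta=\sqrt{2/T}$, so that
$$T\delta^2=2,\qquad T(c\delta)^2=2c^2 .$$

**Lemma 1.** $N'(\mathcal F,\delta,\boldsymbol z)\le|X|/M$.

*Proof.* Let $\mu$ be uniform on the $|X|$ trees $f_y(\boldsymbol z)$, $y\in X$; they are distinct, since the preliminary labels determine $y$. Fix $\epsilon$ and $x$. If $x$ lies in the final current set, let $G_x$ be that set. Otherwise $x$ leaves the current set in some move, and $G_x$ is the part containing $x$ of the partition used in that move. In either case $G_x$ is admissible.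

Every $y\in G_x$ has the same labels as $x$ in all non-preliminary rounds. The current sets are nested, so before $x$ leaves, $x$ and $y$ lie in the same parts. In the leaving move both lie in $G_x$, so both get the label of that part. Afterwards neither lies in the current set and both have label $0$. (If $x$ never leaves, only the first sentence is needed.)

By admissibility, $x$ belongs to an $M$-element subset of $G_x$ contained in a line. A point $y\ne x$ of this subset differs from $x$ in one coordinate $i$, so $f_x$ and $f_y$ differ along $\epsilon$ only in the $i$-th preliminary block, by $e_{x_i}-e_{y_i}$. Hence $\|f_y(\boldsymbol z(\epsilon))-f_x(\boldsymbol z(\epsilon))\|^2\le2=T\delta^2$ for $M$ points $y$, and the relevant measure is at least $M/|X|$. $\square$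

## 5. Words and committed trees

Now let $c,\kappa\ge1$ be given. Raising $c$ can only decrease $N(\mathcal F,c\delta,\boldsymbol z)$, and raising $\kappa$ increases the right-hand side, so for Theorem A we may assume that $c,\kappa$ are integers. Put
$$\Lambda=4c,\qquad \rho=\sqrt2\,c,\qquad k=4c^2+1 .$$
Here $\rho^2=T(c\delta)^2$. Let $V$ be a sequential $c\delta$-cover of $\mathcal F$ on $\boldsymbol z$. This section extracts from $V$ the combinatorial data that the covering property controls. Consider only paths whose first $Rm$ signs are $+1$, and fix one sign string encoding each option in each choice (of a partition, and of a part). A path is then described by its sequence of partitions and chosen parts.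

**Words.** On these paths the labels of $\boldsymbol v\in V$ in the preliminary rounds are fixed; they form vectors $v^{(i)}\in\mathbb R^m$, $i\in[R]$. Since $|e_s-e_{s'}|=\sqrt2$ for $s\ne s'$, at most one $s$ satisfies $|v^{(i)}-e_s|^2<\frac12$. Let $\sigma_i(\boldsymbol v)$ be this $s$ if it exists, and $\sigma_i(\boldsymbol v)=*$ otherwise. If $\sigma_i(\boldsymbol v)\ne x_i$ then block $i$ contributes at least $\frac12$, so the preliminary contribution to $\|\boldsymbol v-f_x\|^2$ is at least
$$\tfrac12\,\#\{i:\sigma_i(\boldsymbol v)\ne x_i\}. \tag{2}$$

**Committed trees.** Let $p$ be the initial piece of a path, ending after some number of moves, with current set $K$. All points of $K$ have had a common label in every separation round of $p$. Let $Q(p)$ be the set of $\boldsymbol v\in V$ whose label in every separation round of $p$ is within $\rho$ of that common label. Before the first move, $Q=V$.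

**Fact (i).** Suppose the next move after $p$ uses the partition $\pi$. For $G\in\pi$ let $Q_G=Q(p')$, where $p'$ continues $p$ by $\pi$ and the choice of $G$. Then the sets $Q_G$, $G\in\pi$, are pairwise disjoint subsets of $Q(p)$.

They are subsets because the common labels of $G\subset K$ in the earlier separation rounds are those of $K$. For disjointness, the label of $\boldsymbol v$ in the new separation round depends on the signs up to the encoding of $\pi$, not on the later choice of $G$, so it is one number. The labels $\Lambda j$ of different parts differ by at least $\Lambda=4c>2\sqrt2\,c=2\rho$, so this number is within $\rho$ of at most one of them.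

**Fact (ii).** Let $p$ be a complete path (after all $H$ moves) with current set $K$, and let $x\in K$. Then some $\boldsymbol v\in Q(p)$ has $\#\{i:\sigma_i(\boldsymbol v)\ne x_i\}\le k-1$.

Some $\boldsymbol v\in V$ covers $f_x$ on $p$: $\|\boldsymbol v-f_x\|^2\le2c^2=\rho^2$. Each single label then deviates by at most $\rho$, so $\boldsymbol v\in Q(p)$. By (2) the number of wrong symbols is at most $4c^2=k-1$.

So the task is combinatorial: given at most $\kappa|X|/M$ words, choose partitions and parts so that at the end every committed tree has at least $k$ wrong symbols.

## 6. Fixed-order slicing: a cover by $|X|/M$ trees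

Plain averaging is the first thing to try. By Fact (i) the committed sets of the parts are disjoint, so one can always choose a part $G$ with $|Q_G|/|G|\le|Q(p)|/|K|$. Slicing down to $|K|=M$, one is left with $|Q|\le M|V|/|X|\le\kappa$ committed trees. We need the remaining trees to be wrong, or absent, and a bound by $\kappa\ge1$ yields neither. Fixing the coordinates one after another and finally cutting up the last line does not help.

Indeed, consider a game restricted as follows: $H=R$; moves $1,\dots,R-1$ must partition the current set by the value of coordinate $R,R-1,\dots,2$ respectively; and the last move is an arbitrary admissible partition of the remaining line in direction $1$. For this game there is a $\delta$-cover with $|X|/M$ trees. Index them by $w\in[m]^{\{2,\dots,R\}}$ and $j\in[m/M]$. The tree $\boldsymbol v_{w,j}$ has the labels of $f_{(1,w)}$ in the preliminary rounds and in the first $R-1$ moves. In the separation round of the last move its label is $\Lambda j$ if the current line is the one through $(1,w)$, and $0$ otherwise. Its labels in silent rounds are $0$. Given $x$ and a path, let $w=(x_2,\dots,x_R)$. If the current line in the last move contains $x$,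 let $j$ be the number of the part containing $x$; it is at most $m/M$, since each part has at least $M$ of the $m$ points. Otherwise let $j$ be arbitrary. Then $\boldsymbol v_{w,j}$ agrees with $f_x$ on this path outside the first preliminary block, where the squared distance is at most $2=T\delta^2$.

This shows exactly what fails. A tree with $\sigma_i(\boldsymbol v)\in A_i$ can commit to its own slice $\{x_i=\sigma_i(\boldsymbol v)\}$ when coordinate $i$ is sliced, at no cost. Slicing in direction $i$ hurts precisely the trees with $\sigma_i(\boldsymbol v)\notin A_i$.

The remedy is to alternate two kinds of moves. Before slicing, pass to a much smaller box that contains none of the words. Then every word sticks out in at least one of the $r$ active directions, so some direction $i$ catches a $1/r$ fraction of the trees (by weight); slicing in that direction gives each of these trees an error wherever it commits. After slicing, some words may fit into the slice again, so pass to a smaller box that avoids them, and repeat with $r-1$ active directions. If each error halves the weight of a tree, one such round multiplies the weight density by about $1-\frac1{2r}$. Passing to a smaller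 box costs only a factor $(1-\frac1{4R})^{-1}$ if the sparse set to be avoided occupies little of the box. Since $\sum1/r$ diverges, the total weight tends to $0$ as $R\to\infty$.

For this we need to tile almost all of a box by smaller boxes avoiding a sparse set, with an admissible remainder.

## 7. Tiling a box by sub-boxes that avoid a sparse set

The next lemma is from Erdős, Israel J. Math. 2 (1964). For $r=2$ it says that a dense bipartite graph on large vertex classes contains a complete bipartite graph with $a$ vertices on each side.

**Lemma 2 (density).** For integers $r,a\ge1$ and $\theta\in(0,1]$ there is $n(r,a,\theta)$ such that for every $n\ge n(r,a,\theta)$, all $n$-element sets $X_1,\dots,X_r$ and every $W\subset\prod X_i$ with $|W|\ge\theta n^r$, there are $A_i\subset X_i$ with $|A_i|=a$ and $\prod A_i\subset W$.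

*Proof.* Induction on $r$. For $r=1$, $n\ge a/\theta$ suffices. Let $r\ge2$, put $p=n(r-1,a,\theta/2)$, and take $n\ge p$ with $\theta n/2>(a-1)\binom pa^{r-1}$; all large $n$ qualify.

Choose $p$-subsets $Y_i\subset X_i$, $i<r$, uniformly and independently. A given point of $W$ lies in $\prod_{i<r}Y_i\times X_r$ with probability $(p/n)^{r-1}$, so the expected number of points of $W$ there is at least $(p/n)^{r-1}\theta n^r=\theta p^{r-1}n$. Fix $Y_i$ for which the number is at least this. For $t\in X_r$ let $W_t=\{y\in\prod_{i<r}Y_i:(y,t)\in W\}$, so $\sum_t|W_t|\ge\theta p^{r-1}n$. At least $\theta n/2$ values of $t$ satisfy $|W_t|\ge\frac\theta2p^{r-1}$: otherwise the sum would be less than $\frac{\theta n}2p^{r-1}+n\cdot\frac\theta2p^{r-1}$, which equals $\theta p^{r-1}n$. By induction each such $W_t$ contains a product of $a$-subsets of the $Y_i$. There are at most $\binom pa^{r-1}$ such products, and $\theta n/2>(a-1)\binom pa^{r-1}$, so one product lies in $W_t$ for at least $a$ values of $t$. That product times $a$ of these values lies in $W$. $\square$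

**Lemma 3 (packing).** Let $K$ be a box with $r\ge1$ active coordinates and side $b$, where $M\mid b$, $M\mid a$ and $b\ge n(r,a,\theta)$, and let $P\subset K$. Then
$$K=E\sqcup K_1\sqcup\dots\sqcup K_l,$$
where the $K_j$ are boxes of side $a$ with the same active set and fixed values as $K$, and $K_j\cap P=\emptyset$; moreover $|E|\le|P|+\theta|K|$, and $E$ is empty or admissible.

*Proof.* Greedily choose disjoint boxes of side $a$ of the required form inside $K\setminus P$. As long as the set of points of $K$ outside $P$ and outside the chosen boxes has at least $\theta|K|=\theta b^r$ elements, Lemma 2, applied to the $r$ active factors of $K$, gives another box. When the procedure stops, the uncovered set $E$ consists of at most $|P|$ points of $P$ and fewer than $\theta|K|$ others.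

It remains to see that $E$ is admissible if nonempty. Fix an active direction $i_0$. A line in direction $i_0$ that meets $K$ meets it in $b$ points, and meets each $K_j$ in $0$ or $a$ points. So it meets $E$ in a number of points divisible by $M$, and we can cut $E$ line by line into $M$-element sets. $\square$

## 8. A potential that decays like a harmonic product: proof of Theorem A

**Parameters.** Besides $k=4c^2+1$ and $\Lambda=4c$, let
$$R=2^{4k+1}\kappa^4,\qquad M=2^{k+3}\kappa R,\qquad \theta=\frac1{8R},\qquad H=2R-1 .$$
Put $m_1=M$; for $2\le r\le R$ let $m_r\ge n(r-1,m_{r-1},\theta)$ be a multiple of $M$; and let $m\ge n(R,m_R,\theta)$ be a multiple of $M$. With these values take the game, $\mathcal F$, $\boldsymbol z$ and $\delta=\sqrt{2/T}$ as above. The sizes are dictated by three needs: $R$ makes the final product small enough, $M$ makes the words occupy at most a fraction $1/(8R)$ of the box we work in, and the $m_r$ leave room for repeated packing. An *$r$-box* is a box with $r$ active coordinates and side $m_r$.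

Suppose, for contradiction, that $V$ is a sequential $c\delta$-cover with
$$|V|\le\kappa|X|/M .$$
We use the words $\sigma(\boldsymbol v)$, the sets $Q(p)$, and Facts (i), (ii) of Section 5.

**Cost and potential.** Let the current set $K=\prod A_i$ of $p$ be a box. Let $\mathrm{cost}(\boldsymbol v,K)$ be the number of fixed coordinates $i$ for which $\sigma_i(\boldsymbol v)$ differs from the fixed value, and let
$$S(\boldsymbol v,K)=\{i\in\mathrm{Act}:\sigma_i(\boldsymbol v)\notin A_i\}$$
be the set of directions in which the word sticks out (the symbol $*$ is never in $A_i$). Call $\boldsymbol v$ *cheap* for $K$ if $\mathrm{cost}(\boldsymbol v,K)\le k-1$. Put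
$$w(p)=\sum_{\boldsymbol v\in Q(p)\ \text{cheap}}2^{-\mathrm{cost}(\boldsymbol v,K)},\qquad \psi(p)=\frac{M}{|K|}\,w(p).$$
Call $p$ *$r$-good* if $K$ is an $r$-box and every cheap $\boldsymbol v\in Q(p)$ has $S(\boldsymbol v,K)\ne\emptyset$.

**Step 0 (one move).** *The aim is an $R$-good $p$ with $\psi(p)\le2\kappa$.* Let $P$ be the set of words $(\sigma_1(\boldsymbol v),\dots,\sigma_R(\boldsymbol v))$ of those $\boldsymbol v\in V$ that have no symbol $*$. Then $P\subset X$ and $|P|\le|V|\le\kappa|X|/M$. Apply Lemma 3 to $K=X$ (all $R$ coordinates active, side $b=m$) with $a=m_R$. Since $\kappa/M=1/(2^{k+3}R)\le1/(8R)$,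
$$|E|\le\Bigl(\frac\kappa M+\frac1{8R}\Bigr)|X|\le\frac{|X|}{4R}.$$
Use the partition into the $K_j$ (and $E$, if nonempty) as the first move; all parts are admissible. By Fact (i), $\sum_j|Q_{K_j}|\le|V|\le\kappa|X|/M$, while $\sum_j|K_j|\ge(1-\frac1{4R})|X|$. So some $K_j$ has
$$\frac{M|Q_{K_j}|}{|K_j|}\le\frac{\kappa}{1-\frac1{4R}}\le2\kappa .$$
Choose it. No coordinate is fixed, so all costs are $0$ and $\psi(p)=M|Q_{K_j}|/|K_j|\le2\kappa$. If some $\boldsymbol v\in V$ had $S(\boldsymbol v,K_j)=\emptyset$, then its word would have no $*$ and would lie in $K_j\cap P=\emptyset$. So $p$ is $R$-good.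

**Step $r$ (two moves), $2\le r\le R$.** *From an $r$-good $p$ with $\psi(p)\le2\kappa$ we reach an $(r-1)$-good $p'$ with*
$$\psi(p')\le\Bigl(1-\frac1{4r}\Bigr)\psi(p).$$
Let $K=\prod A_i$ be the current $r$-box.

*First move: slicing, to charge errors.* Every cheap $\boldsymbol v\in Q(p)$ has $S(\boldsymbol v,K)\ne\emptyset$, and $S(\boldsymbol v,K)$ lies in the $r$-element set $\mathrm{Act}$. So by pigeonhole on weights some $i\in\mathrm{Act}$ satisfies
$$\sum_{\boldsymbol v\in Q(p)\ \text{cheap},\ i\in S(\boldsymbol v,K)}2^{-\mathrm{cost}(\boldsymbol v,K)}\ge\frac1r\,w(p). \tag{3}$$
Partition $K$ into the $m_r$ slices $K_s=\{x\in K:x_i=s\}$, $s\in A_i$. These are boxes with $r-1\ge1$ active coordinates and side $m_r$, divisible by $M$, hence admissible. Let $p_s$ be the continuation that chooses $K_s$. For $\boldsymbol v\in Q_{K_s}$,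
$$\mathrm{cost}(\boldsymbol v,K_s)=\mathrm{cost}(\boldsymbol v,K)+\mathbf 1[\sigma_i(\boldsymbol v)\ne s].$$
So costs never decrease, a tree that is cheap for $K_s$ was cheap for $K$, and if $i\in S(\boldsymbol v,K)$ then $\sigma_i(\boldsymbol v)\notin A_i$ and the cost rises by $1$ for every $s$. By Fact (i) each $\boldsymbol v\in Q(p)$ occurs in at most one $Q_{K_s}$. Hence $\sum_sw(p_s)$ is at most $w(p)$ minus half of the left side of (3):
$$\sum_sw(p_s)\le\Bigl(1-\frac1{2r}\Bigr)w(p).$$
All slices have size $|K|/m_r$, so $\psi(p_s)=\frac{Mm_r}{|K|}w(p_s)$, and the average of $\psi(p_s)$ over the $m_r$ slices is $\frac M{|K|}\sum_sw(p_s)\le(1-\frac1{2r})\psi(p)$. Choose $s$ with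
$$\psi(p_s)\le\Bigl(1-\frac1{2r}\Bigr)\psi(p)\le2\kappa .$$

*Second move: packing, to make all cheap words stick out again.* For each cheap $\boldsymbol v\in Q(p_s)$ with $S(\boldsymbol v,K_s)=\emptyset$, take the point with the fixed values of $K_s$ and with active coordinates $\sigma_i(\boldsymbol v)$; it lies in $K_s$. Let $P$ be the set of these points. Each cheap tree has weight at least $2^{-(k-1)}$, so the number of cheap trees in $Q(p_s)$ is at most $2^{k-1}w(p_s)$, and
$$|P|\le2^{k-1}\psi(p_s)\frac{|K_s|}M\le\frac{2^k\kappa}M|K_s|=\frac{|K_s|}{8R}.$$
Apply Lemma 3 to $K_s$, which has $r-1$ active coordinates and side $b=m_r\ge n(r-1,m_{r-1},\theta)$, with $a=m_{r-1}$. The remainder satisfies $|E|\le\frac{|K_s|}{8R}+\theta|K_s|=\frac{|K_s|}{4R}$. Use this partition as the next move, and let $p_{s,j}$ be the continuation that chooses $K_j$. The fixed coordinates of $K_j$ and their values are those of $K_s$, so costs do not change, and Fact (i) gives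
$$\sum_j|K_j|\,\psi(p_{s,j})=M\sum_jw(p_{s,j})\le M\,w(p_s)=|K_s|\,\psi(p_s).$$
Since $\sum_j|K_j|\ge(1-\frac1{4R})|K_s|$, some $j$ gives $p'=p_{s,j}$ with
$$\psi(p')\le\frac{\psi(p_s)}{1-\frac1{4R}}\le\frac{1-\frac1{2r}}{1-\frac1{4r}}\,\psi(p)\le\Bigl(1-\frac1{4r}\Bigr)\psi(p).$$
Here we used $r\le R$ and $(1-\frac1{4r})^2\ge1-\frac1{2r}$.

The set $K_j$ is an $(r-1)$-box. Let $\boldsymbol v\in Q(p')$ be cheap; then $\boldsymbol v\in Q(p_s)$ and it is cheap for $K_s$. If $S(\boldsymbol v,K_s)\ne\emptyset$, then $S(\boldsymbol v,K_j)\supset S(\boldsymbol v,K_s)\ne\emptyset$, because the factors only shrink. If $S(\boldsymbol v,K_s)=\emptyset$, then its point is in $P$ and hence not in $K_j$; since the fixed coordinates agree, some active symbol lies outside its factor, so $S(\boldsymbol v,K_j)\ne\emptyset$. So $p'$ is $(r-1)$-good.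

**Contradiction at the end.** *The aim is to show that no cheap tree survives.* Perform Step 0 and then Steps $r=R,R-1,\dots,2$; the bound $\psi\le2\kappa$ persists because $\psi$ only decreases. This uses $1+2(R-1)=H$ moves, so we arrive at a complete path $p$, whose current set $K$ is a $1$-box with $|K|=m_1=M$. Hence $\psi(p)=w(p)$. Since $1-u\le e^{-u}$ and
$$\sum_{r=2}^R\frac1r\ge\int_2^{R+1}\frac{du}u=\ln\frac{R+1}2,$$
we get
$$w(p)\le2\kappa\prod_{r=2}^R\Bigl(1-\frac1{4r}\Bigr)\le2\kappa\Bigl(\frac{R+1}2\Bigr)^{-1/4}<2\kappa\,\bigl(2^{4k}\kappa^4\bigr)^{-1/4}=2^{-(k-1)} .$$
A cheap tree in $Q(p)$ would contribute at least $2^{-(k-1)}$ to $w(p)$, so there is none. But take any $x\in K$. By Fact (ii) some $\boldsymbol v\in Q(p)$ has at most $k-1$ indices $i$ with $\sigma_i(\boldsymbol v)\ne x_i$. The fixed values of $K$ are coordinates of $x$, so $\mathrm{cost}(\boldsymbol v,K)\le k-1$ and $\boldsymbol v$ is cheap. This is a contradiction.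

So no $c\delta$-cover has at most $\kappa|X|/M$ elements, and with Lemma 1
$$N(\mathcal F,c\delta,\boldsymbol z)>\kappa\frac{|X|}M\ge\kappa\,N'(\mathcal F,\delta,\boldsymbol z).$$
This proves Theorem A. $\blacksquare$

## 9. Counting classes down the tree: proof of Theorem B

The case $k=1$ can be done by hand. If $N'<2$, there is a fractional covering of size $\gamma<2$. On no path are two functions more than $2\lambda$ apart, because two disjoint events of measure at least $1/\gamma>\frac12$ cannot exist. So the tree of any one $f\in\mathcal F$ is a $2\delta$-cover. For larger $k$ the functions fall into groups that split as the path unfolds, and we must count as in the example of Section 3.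

**Notation.** A node at level $t$ is $u=(\epsilon_1,\dots,\epsilon_{t-1})$; it determines $\boldsymbol z_1(\epsilon),\dots,\boldsymbol z_t(\epsilon)$. Put
$$D_u(f,g)^2=\sum_{s\le t}\bigl(f(\boldsymbol z_s(\epsilon))-g(\boldsymbol z_s(\epsilon))\bigr)^2 .$$
This is a pseudometric, and it does not decrease when $u$ is extended. A level-$T$ node determines all the labels on a path. Recall $\lambda=\sqrt T\delta$.

Since $N'<k+1$, there is a fractional covering $\mu$ of size $\gamma<k+1$. As $\mathcal F\ne\emptyset$ and measures of events are at most $1$, every admissible size is at least $1$, so $N'\ge1$ and $k\ge1$.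

**Step 1 (packing bound).** *This limits the number of separated functions at a node.* If $D_u(f_i,f_j)>2\lambda$ for all $i\ne j$ among $f_1,\dots,f_p$, extend $u$ to a path $\epsilon$. The events $\{\|\boldsymbol v(\epsilon)-f_i(\boldsymbol z(\epsilon))\|\le\lambda\}$ are disjoint and have measure at least $1/\gamma$ each. So $p\le\gamma<k+1$, that is, $p\le k$.

**Step 2 (classes).** *This replaces closeness, which is not transitive, by an equivalence relation.* Let $\mathcal A_u$ be the set of classes of the transitive closure of the relation $D_u(f,g)\le2\lambda$ on $\mathcal F$. Elements of different classes are more than $2\lambda$ apart, so $|\mathcal A_u|\le k$ by Step 1. If $u'$ extends $u$, then $D_{u'}\ge D_u$, so $\mathcal A_{u'}$ refines $\mathcal A_u$.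

The price is the diameter: *each class $A\in\mathcal A_u$ has $D_u$-diameter at most $(6k-2)\lambda$.* Take a maximal subset of $A$ with pairwise distances $>2\lambda$. It has at most $k$ points, the centers, and every point of $A$ is within $2\lambda$ of a center. Join two centers by an edge if they are at distance at most $6\lambda$. This graph is connected: any two centers are linked by a chain in $A$ with steps at most $2\lambda$; assign to each chain point a center within $2\lambda$ (to the two ends, themselves), and consecutive assigned centers are at distance at most $2\lambda+2\lambda+2\lambda$. So any two centers are joined by at most $k-1$ edges, and two points of $A$ are at distance at most $2\lambda+6\lambda(k-1)+2\lambda=(6k-2)\lambda$.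

**Step 3 (counting).** *This finds how many trees are needed to follow all classes down all paths, and bounds that number by $\gamma$.* For $A\in\mathcal A_u$ put $\nu_u(A)=1$ if $u$ has level $T$, and otherwise
$$\nu_u(A)=\max_{x=\pm1}\ \sum_{A'\in\mathcal A_{ux},\,A'\subset A}\nu_{ux}(A').$$
Let $\nu=\sum_{A\in\mathcal A_{\mathrm{root}}}\nu_{\mathrm{root}}(A)$. In the example of Section 3 (at scale $\delta$) the two root classes have $\nu_{\mathrm{root}}=2$ each, and $\nu=4$.

*Claim: $\nu\le\gamma$, and hence $\nu\le k$.* Let $x^*(u,A)$ be a sign attaining the maximum. Define sets of pairs by $B(u,A)=\{(u,A)\}$ at level $T$, and otherwise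
$$B(u,A)=\bigcup_{A'\in\mathcal A_{ux^*},\,A'\subset A}B(ux^*,A'),\qquad x^*=x^*(u,A).$$
The union is disjoint, since the second components of the pairs in $B(ux^*,A')$ are nonempty subsets of $A'$ and different $A'$ are disjoint. So $|B(u,A)|=\nu_u(A)$, and $\mathcal B=\bigcup_{A\in\mathcal A_{\mathrm{root}}}B(\mathrm{root},A)$ has $\nu$ elements. For $(w,C)\in\mathcal B$ fix $f_C\in C$, and let $E_{(w,C)}$ be the event that $\boldsymbol v$ is within $\lambda$ of $f_C$ on the path of $w$. Its measure is at least $1/\gamma$. It remains to see that these events are disjoint.

Each pair $(w,C)\in\mathcal B$ comes with a trajectory of nodes from the root to $w$ and, at each of them, a class containing $C$, where the next node is prescribed by $x^*$ at the present node and class. Two trajectories sit at the same node as long as their classes have agreed at all earlier levels. If the classes agreed at every level, the pairs would be equal. So for distinct pairs $(w,C),(w',C')$ there is a common node $u$ at which their classes differ. If $\boldsymbol v\in E_{(w,C)}\cap E_{(w',C')}$, then on the common part of the two paths, up to and including $u$, $\boldsymbol v$ is within $\lambda$ of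 both $f_C$ and $f_{C'}$, so $D_u(f_C,f_{C'})\le2\lambda$ and $f_C,f_{C'}$ lie in the same class of $\mathcal A_u$. This contradicts the choice of $u$. So $\nu$ disjoint events have measure at least $1/\gamma$ each, and $\nu\le\gamma<k+1$.

**Step 4 (assigning classes to indices).** *This distributes $\nu$ future trees over the classes without looking ahead.* We assign to each $i\in[\nu]$ and each node $u$ a class $\alpha_i(u)\in\mathcal A_u$ with $\alpha_i(ux)\subset\alpha_i(u)$, such that every $A\in\mathcal A_u$ is assigned to at least $\nu_u(A)$ indices. At the root this is possible because $\sum_A\nu_{\mathrm{root}}(A)=\nu$. Suppose it is done at $u$, and let $x$ be a sign. The indices at $A$ number at least $\nu_u(A)\ge\sum_{A'\in\mathcal A_{ux},A'\subset A}\nu_{ux}(A')$, so they can be distributed over the classes $A'\subset A$ with at least $\nu_{ux}(A')$ for each $A'$ (surplus indices go anywhere inside $A$). At level $T$ every class is assigned to at least one index.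

**Step 5 (the trees).** *This turns class assignments into labels, with few changes of representative.* Going down from the root, choose $\phi_i(u)\in\alpha_i(u)$: put $\phi_i(ux)=\phi_i(u)$ if $\phi_i(u)\in\alpha_i(ux)$, and choose $\phi_i(ux)\in\alpha_i(ux)$ arbitrarily otherwise. Let the tree $\boldsymbol v^i$ have at a node $u$ of level $t$ the label $\phi_i(u)(\boldsymbol z_t(u))$.

Let $f\in\mathcal F$ and let $w$ be a level-$T$ node. There is an index $i$ with $f\in\alpha_i(w)$, and then $f\in\alpha_i(u)$ for every node $u$ on the way to $w$. Whenever the representative changes from $u$ to $ux$, we have $\phi_i(u)\in\alpha_i(u)\setminus\alpha_i(ux)$, so the class $\alpha_i(u)$ splits into at least two classes of $\mathcal A_{ux}$, and $|\mathcal A_{ux}|\ge|\mathcal A_u|+1$. The number of classes is between $1$ and $k$ and never decreases along the path, so there are at most $k-1$ changes, and the path is cut into at most $k$ intervals with constant representative. Let $u$ be the last node of such an interval and $\phi$ its representative. Both $f$ and $\phi$ lie in $\alpha_i(u)$, so the squared error accumulated in the interval is at most $D_u(f,\phi)^2\le((6k-2)\lambda)^2$.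 Over the whole path,
$$\|\boldsymbol v^i-f\|\le\sqrt k\,(6k-2)\,\lambda=\sqrt T\cdot\sqrt k\,(6k-2)\,\delta .$$
So $\boldsymbol v^1,\dots,\boldsymbol v^\nu$ form a sequential cover at scale $\sqrt k\,(6k-2)\,\delta$, and $\nu\le k\le N'$. $\blacksquare$

*Remark (clean separation).* Suppose that at every node any two functions of $\mathcal F$ take values that are equal or differ by more than $2\lambda$. Then $D_u(f,g)\le2\lambda$ holds exactly when $f$ and $g$ agree up to $u$, so every class has diameter $0$, and the trees of Step 5 make no error at all. The claim in Step 3 holds for the size $\gamma$ of any fractional covering. So in this case $N(\mathcal F,\delta',\boldsymbol z)\le\nu\le N'(\mathcal F,\delta,\boldsymbol z)$ for every $\delta'>0$. This is why the class for Theorem A needs the overlapping closeness of the preliminary rounds.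

## 10. Independent draws from a fractional cover: proof of Theorem C

Keep the notation $\lambda$, $D_u$. Let $\mu$ be a fractional covering of size $\gamma$; as before $\gamma\ge1$. The argument of Step 1 in Section 9 shows that a family with pairwise $D_u$-distances $>2\lambda$ has at most $\gamma$ members.

**Step 1 (a finite list of requirements).** For each of the $2^{T-1}$ level-$T$ nodes $w$, let $Q_w\subset\mathcal F$ be a maximal set with pairwise $D_w$-distances $>2\lambda$. Then $|Q_w|\le\gamma$, and every $f\in\mathcal F$ satisfies $D_w(f,f')\le2\lambda$ for some $f'\in Q_w$. So there are at most $2^{T-1}\gamma$ pairs $(w,f')$ with $f'\in Q_w$.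

**Step 2 (random trees meet all of them).** Draw
$$n=\lfloor\gamma\ln(2^{T-1}\gamma)\rfloor+1\ge1$$
trees independently from $\mu$. For a given pair $(w,f')$ a single draw is within $\lambda$ of $f'$ on $w$ with probability at least $1/\gamma$. So the expected number of pairs for which no drawn tree is within $\lambda$ of $f'$ on $w$ is at most
$$2^{T-1}\gamma\Bigl(1-\frac1\gamma\Bigr)^n\le2^{T-1}\gamma\,e^{-n/\gamma}<1,$$
because $n>\gamma\ln(2^{T-1}\gamma)$. Hence some outcome has no such pair. For this outcome, every $f\in\mathcal F$ is, on every $w$, within $2\lambda$ of some $f'\in Q_w$, and therefore within $3\lambda$ of a drawn tree. The drawn trees form a $3\delta$-cover, so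
$$N(\mathcal F,3\delta,\boldsymbol z)\le n\le1+\gamma\ln(2^{T-1}\gamma).$$

**Step 3 (limit).** Fractional coverings of size $\gamma$ exist for every $\gamma>N'$. Letting $\gamma\downarrow N'$ gives $N(\mathcal F,3\delta,\boldsymbol z)\le1+N'\ln(2^{T-1}N')$. $\blacksquare$
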